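\title{Multiple point spaces of stable maps need not be Cohen--Macaulay}

\begin{abstract}
Let $f\colon X\to Y$ be a finite holomorphic map between complex manifolds of dimensions $n$ and $p$. Its $k$th multiple point space $D^k(f)\subseteq X^k$ is known to be Cohen--Macaulay whenever it has the expected dimension $kn-(k-1)p$, provided that $f$ has corank one or $k=2$. We show that this fails in general: for every $k\ge 9$ there is a finite stable map of corank $5$ whose $k$th multiple point space has the expected dimension and does not satisfy Serre's condition $S_2$. For a suitable stable map, $D^k$ is the image of a vector bundle over the space of limits of $k$ distinct points, and the fiber over the most degenerate point is the set of smoothable length $k$ subschemes of a fat point. If this set is disconnected, $D^k$ splits into branches that meet in codimension at least two. We construct, for every $e\ge5$, a fat point of length $e+5$ in $\mathbb C^e$ with exactly $e+5$ smoothable subschemes of length $e+4$.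
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Multiple point spaces}

Let $X$ and $Y$ be complex manifolds of dimensions $n$ and $p$, and let $f\colon X\to Y$ be a holomorphic map that is finite, that is, proper with finite fibers. The \emph{corank} of $f$ at $x$ is $\dim\ker df_x$, and the corank of $f$ is the maximum of these numbers. Fix $k\ge2$. A \emph{strict $k$-multiple point} of $f$ is a tuple $(x^{(1)},\dots,x^{(k)})\in X^k$ with $x^{(i)}\ne x^{(j)}$ and $f(x^{(i)})=f(x^{(j)})$ for all $i\ne j$. The set of such tuples measures the failure of injectivity, but it has two defects. It need not be closed, because points with a common image can collide at a singular point of $f$, and it may be empty although nearby maps have strict multiple points. The \emph{$k$th multiple point space} $D^k(f)$, a closed complex subspace of $X^k$, repairs both defects. It is defined in two steps; stability is recalled in Section~\ref{sec:stable}.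
\begin{itemize}
\item If $f$ is stable, $D^k(f)$ is the closure in $X^k$ of the set of strict $k$-multiple points, with its reduced structure.
\item In general one works locally, takes a stable unfolding $F(s,x)=(s,f_s(x))$ of $f$, with $s\in\mathbb C^r$ and $f_0=f$, and sets
\[
D^k(f)=D^k(F)\cap\{s^{(1)}=\dots=s^{(k)}=0\}.
\]
The intersection is taken as complex spaces: its ideal is the ideal of $D^k(F)$ plus the ideal generated by the coordinates $s^{(i)}$ of the $i$th factor $\mathbb C^r\times X$.
\end{itemize}
The result does not depend on the stable unfolding. It is the unique closed subspace of $X^k$ that equals the closure of the strict $k$-multiple points when $f$ is stable and that behaves well under deformations, and for corank one map germs it coincides with Mond's multiple point spaces.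

\begin{example}\label{ex:cusp}
The cusp $f(z)=(z^2,z^3)$ is injective. Its unfolding $F(s,z)=(s,z^2,z^3+sz)$ is stable (Section~\ref{sec:stable}). A strict double point $((s,z),(s',z'))$ of $F$ has $s'=s$ and $z'=-z\neq0$, and then $z^3+sz=-(z^3+sz)$ gives $s=-z^2$. So $D^2(F)$ is the smooth curve $\{z'=-z,\ s=s'=-z^2\}$ with coordinate $z$, and $D^2(f)$ is the point with local ring $\mathbb C\{z\}/(z^2)$. Its length $2$ counts the two ordered double points $(z,-z)$, $z^2=-s$, of the nodal curves $f_s$.
\end{example}

The condition that $k$ points have the same image consists of $(k-1)p$ equations on $X^k$, so the expected dimension of $D^k(f)$ is $kn-(k-1)p$. For stable $f$ the space $D^k(f)$ is empty or equidimensional of this dimension (Lemma~\ref{lem:dim}), and in general it is known that every non-embedded irreducible component of every germ $(D^k(f),w)$ has at least this dimension. One calls $D^k(f)$ \emph{dimensionally correct} if it is empty or has dimension $kn-(k-1)p$. The following question is posed in \cite{NP}.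

\begin{quote}
\emph{Let $f\colon X\to Y$ be a finite holomorphic map of arbitrary corank and let $k\ge2$. If $D^k(f)$ is dimensionally correct, is it Cohen--Macaulay?}
\end{quote}

The answer is known to be yes for map germs of corank one, and for $k=2$ in arbitrary corank. The question is really one about stable maps. Put $\delta=kn-(k-1)p$ and let $F$ be a stable unfolding of $f$ with $r$ parameters. The functions $s^{(i)}-s^{(1)}$ vanish on the reduced space $D^k(F)$, so $D^k(f)$ is cut out of $D^k(F)$ by the $r$ coordinates of $s^{(1)}$, and $D^k(F)$ is equidimensional of dimension $k(n+r)-(k-1)(p+r)=\delta+r$. If $\dim D^k(f)=\delta$, these $r$ functions lower the dimension by $r$ at each point of $D^k(f)$. In a Cohen--Macaulay local ring such functions form a regular sequence and the quotient is again Cohen--Macaulay. So the answer is yes for all finite maps if and only if $D^k(F)$ is Cohen--Macaulay for all finite stable maps $F$. The same argument shows why one wants the property: for $\delta=0$ it makes the finite map $D^k(F)\to\mathbb C^r$ flat, so that the length of $D^k(f)$ counts the points of $D^k(f_s)$ with multiplicity,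 as in Example~\ref{ex:cusp}. For stable $F$ the space $D^k(F)$ is smooth at every strict multiple point. Together with the two known cases, this suggests the answer yes.

\subsection{Results}

The answer is no, already for stable maps. A complex space is said to be $S_2$ at a point if its local ring there satisfies Serre's condition $S_2$, which is weaker than being Cohen--Macaulay (Section~\ref{sec:depth}).

\begin{theorem}\label{thm:B}
Let $e\ge5$, $k=e+4$ and $m\ge m_0(e):=\binom{e+1}2-4+\binom{e+2}3$. There are a finite stable map $F\colon X\to Y$ of corank $e$ with $p-n=m-e$ and a point $w_0\in D^k(F)$ such that the germ $(D^k(F),w_0)$ is a union of $e+5$ closed germs of pure dimension $kn-(k-1)p$, any two of which meet in codimension at least $m-ke+2\ge3$. Hence $D^k(F)$ is dimensionally correct but not $S_2$, so not Cohen--Macaulay. The smallest case is $e=5$, $k=9$, $m=46$.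
\end{theorem}

\begin{theorem}\label{thm:C}
For every $k\ge9$ there is a finite stable map of corank $5$, and also one of corank $k-4$ with connected source, whose $D^k$ is dimensionally correct but not $S_2$, hence not Cohen--Macaulay.
\end{theorem}

Both theorems rest on a mechanism that turns a property of a finite-dimensional algebra into a property of a multiple point space. Throughout, $E=\mathbb C^e$ has coordinates $z_1,\dots,z_e$, $S=\mathbb C[z_1,\dots,z_e]$ and $\mathfrak m=(z_1,\dots,z_e)$. A subscheme $Z\subset E$ of length $k$, with ideal $I_Z\subset S$, is \emph{smoothable} if it lies in the closure, in the Hilbert scheme $\operatorname{Hilb}^k(E)$, of the set of subschemes consisting of $k$ distinct reduced points. For $Q=S/I_Q$ with $\mathfrak m^{a+1}\subset I_Q$ for some $a$, let $\Sigma_k(Q)\subset\operatorname{Hilb}^k(E)$ be the closed set of smoothable length $k$ subschemes $Z$ with $I_Z\supset I_Q$. All such $Z$ are supported at $0$.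

\begin{theorem}\label{thm:A}
Let $\mathfrak m^{a+1}\subset I_Q\subset\mathfrak m^2$, and suppose that $\Sigma_k(Q)$ is a disjoint union of $r\ge2$ nonempty closed subsets. Let $g_0=(g_{0,1},\dots,g_{0,m})$ generate $I_Q$, with $m\ge ke$. Then there are a finite stable map $F\colon X\to Y$ of corank $e$, an unfolding of $g_0\colon\mathbb C^e\to\mathbb C^m$ (so $p-n=m-e$), and a point $w_0\in D^k(F)$ such that the germ $(D^k(F),w_0)$ is a union of $r$ closed germs of pure dimension $kn-(k-1)p$, any two of which meet in codimension at least $m-ke+2\ge2$. The reduced, dimensionally correct space $D^k(F)$ is not $S_2$ at $w_0$. In particular it is not Cohen--Macaulay.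
\end{theorem}

\subsection{The idea}

When $k$ points with a common image collide, $D^k(F)$ records only their limiting positions. The Hilbert scheme records more, namely the length $k$ scheme $Z$ that the points converge to, and the condition ``$g$ takes one value at the $k$ points'' extends to the limit as the linear condition ``$g$ is constant on $Z$''. For the family of all polynomial maps $g$ of bounded degree these linear conditions define a vector bundle $V$ over the space of limits of $k$ distinct points, and $D^k(F)$ is the image of $V$ under a proper map that is injective on a dense open set. The fiber over $w_0=(g_0;0,\dots,0)$ is $\Sigma_k(Q)$. If the fiber is disconnected, $D^k(F)$ has several branches at $w_0$. At a point of two branches the map $g$ is constant on two different schemes, which is at least one extra condition on each of the $m$ components of $g$; for large $m$ the branches therefore meet in high codimension, and a space of this shape is never $S_2$. This is Theorem~\ref{thm:A}, proved in Sections~\ref{sec:prelim}--\ref{sec:A}.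

It remains to find $Q$ with $\Sigma_k(Q)$ disconnected. The set of \emph{all} length $k$ subschemes of $\operatorname{Spec}Q$ is always connected (Proposition~\ref{prop:conn}), so non-smoothable schemes have to do the separating. Section~\ref{sec:obstruction} gives an obstruction to smoothability for algebras with Hilbert function $(1,e,3)$. Section~\ref{sec:Q} builds from $e+5$ points of $E$ an algebra $Q$ whose subschemes of length $e+4$ form a $\mathbb P^3$, in which $e+5$ members are smoothable because they arise by omitting one point, and all others are obstructed. Section~\ref{sec:BC} deduces Theorems~\ref{thm:B} and~\ref{thm:C}.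

\section{Stability and depth}\label{sec:prelim}

\subsection{Stable maps}\label{sec:stable}

An unfolding $(s,x)\mapsto(s,f_s(x))$ of a multigerm $f$ is \emph{trivial} if it becomes $(s,x)\mapsto(s,f(x))$ after composition with biholomorphic germs of source and target that unfold the identity, and $f$ is \emph{stable} if all its unfoldings are trivial. A finite map $F\colon X\to Y$ is \emph{stable} if every multigerm $F\colon(X,F^{-1}(y))\to(Y,y)$ is stable.

Let $\theta_X$ and $\theta_Y$ be the sheaves of vector fields, let $\theta(F)=F^*\theta_Y$ be the sheaf of vector fields along $F$, and let $tF\colon\theta_X\to\theta(F)$ be the map induced by $dF$. For finite $F$ put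
\[
N_F=F_*\theta(F)/tF(F_*\theta_X).
\]
This is a coherent $\mathcal O_Y$-module, and its stalk at $y$ is the direct sum of the modules $\theta(F)_x/tF(\theta_{X,x})$, $x\in F^{-1}(y)$. A vector field $\eta$ on $Y$ has a class in $N_F$, the class of $\eta\circ F$. Mather's theorem that infinitesimal stability is equivalent to stability (see \cite[Ch.~3]{MN}) gives the criterion that we use.

\begin{theorem}\label{thm:mather}
A finite map $F\colon X\to Y$ is stable if and only if $N_F$ is generated as an $\mathcal O_Y$-module by the classes of the coordinate vector fields $\partial_{y_j}$ of $Y$.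
\end{theorem}

By Nakayama's lemma the classes generate the stalk $N_{F,y}$ as soon as they span the vector space $N_{F,y}/\mathfrak m_yN_{F,y}$, and by coherence they then generate $N_F$ near $y$.

Suppose that $F(s,z)=(s,g(s,z))$, with $s\in\mathbb C^r$, $z\in\mathbb C^e$ and $g$ valued in $\mathbb C^m$ with standard basis $u_1,\dots,u_m$. Then $\theta(F)=\mathcal O_X^r\oplus\mathcal O_X^m$, $tF(\partial_{s_j})=(\partial_{s_j},\partial g/\partial s_j)$ and $tF(\partial_{z_i})=(0,\partial g/\partial z_i)$. The map $(a,b)\mapsto b-\sum_ja_j\,\partial g/\partial s_j$ onto $\mathcal O_X^m$ has kernel generated by the $tF(\partial_{s_j})$. Therefore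
\begin{equation}\label{eq:NF}
N_F=F_*\bigl(\mathcal O_X^m/\langle\partial g/\partial z_1,\dots,\partial g/\partial z_e\rangle\bigr),\qquad[\partial_{y_l}]=u_l,\qquad[\partial_{s_j}]=-\partial g/\partial s_j .
\end{equation}
In Example~\ref{ex:cusp}, $N_{F,0}/\mathfrak m_0N_{F,0}$ is the quotient of $(\mathbb C\{z\}/(z^2))^2$ by $(2z,0)$; it is spanned by $(1,0)$, $(0,1)$ and $(0,z)=-[\partial_s]$, so $F$ is stable near $0$.

\begin{lemma}\label{lem:dim}
If $F\colon X\to Y$ is finite and stable, the set of strict $k$-multiple points is empty or a manifold of dimension $kn-(k-1)p$, and $D^k(F)$ is empty or equidimensional of this dimension.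
\end{lemma}

\begin{proof}
Let $(x^{(i)})$ be a strict $k$-multiple point with image $y$. Evaluation at the distinct points $x^{(i)}$ maps $N_{F,y}$ onto $\bigoplus_iT_yY/dF(T_{x^{(i)}}X)$, a module killed by $\mathfrak m_y$. By Theorem~\ref{thm:mather} the diagonal map from $T_yY$ to this sum is onto. This says that $F\times\dots\times F\colon X^k\to Y^k$ is transverse at $(x^{(i)})$ to the diagonal $Y\subset Y^k$, which has codimension $(k-1)p$. The closure of the strict points is the union of those irreducible components of the preimage of the diagonal that are not contained in $\bigcup_{i\ne j}\{x^{(i)}=x^{(j)}\}$, and each of these meets the manifold of strict points in a nonempty open subset.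
\end{proof}

\subsection{Branches that meet in codimension two}\label{sec:depth}

The \emph{depth} of a Noetherian local ring $(R,\mathfrak n)$ is the maximal length of a regular sequence in $\mathfrak n$, and $R$ is \emph{Cohen--Macaulay} if $\operatorname{depth}R=\dim R$. The ring satisfies \emph{Serre's condition $S_2$} if $\operatorname{depth}R_{\mathfrak p}\ge\min(2,\dim R_{\mathfrak p})$ for all primes $\mathfrak p$. Localizations of Cohen--Macaulay rings are Cohen--Macaulay, so Cohen--Macaulay rings are $S_2$. We use two facts: $\operatorname{depth}R=0$ if and only if $\mathfrak n$ kills a nonzero element of $R$, and $\operatorname{depth}R/aR=\operatorname{depth}R-1$ for a nonzerodivisor $a\in\mathfrak n$.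

\begin{example}\label{ex:planes}
Let $D\subset\mathbb C^4$ be the union of two planes, with coordinates $(x_1,x_2)$ and $(y_1,y_2)$, that meet only at $0$. Then $R=\mathcal O_{D,0}$ is the ring of pairs $(u,v)\in M=\mathbb C\{x\}\oplus\mathbb C\{y\}$ with $u(0)=v(0)$. The pair $\phi=(1,0)$ is not in $R$, but $\mathfrak n\phi\subset R$. Take $a=(x_1,y_1)$, a nonzerodivisor on $M$. Then $a\phi\in R$, while $a\phi\notin aR$ because $\phi\notin R$, and $\mathfrak n\cdot a\phi=a\cdot\mathfrak n\phi\subset aR$. So $R/aR$ has depth $0$ and $R$ has depth $1<2=\dim R$. In contrast, two lines crossing in the plane meet in codimension one and form a hypersurface, which is Cohen--Macaulay.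
\end{example}

The same computation works in general; this is Hartshorne's connectedness argument.

\begin{lemma}\label{lem:hartshorne}
Let $(D,w)$ be a reduced complex space germ that is the union of two nonempty closed germs $D'$ and $D''$ of pure dimension $\delta$ with $\dim(D'\cap D'')\le\delta-2$. Then $R=\mathcal O_{D,w}$ is not $S_2$.
\end{lemma}

\begin{proof}
Let $I',I''\subset R$ be the radical ideals of $D'$ and $D''$, let $J=I'+I''\neq R$ and $M=R/I'\oplus R/I''$. Since $R$ is reduced, $I'\cap I''=0$, and the sequence
\[
0\to R\to M\to R/J\to0,\qquad (u,v)\mapsto u-v,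
\]
is exact: if $u-v=i'+i''$, then $u-i'=v+i''$ maps to $(u,v)$. The minimal primes $\mathfrak q$ of $I'$ and of $I''$ have $\dim R/\mathfrak q=\delta$, whereas $\dim R/J\le\delta-2$, so $J$ lies in none of them. By prime avoidance some $a\in J$ lies in none of them. The zerodivisors of a reduced ring form the union of its minimal primes, so $a$ is a nonzerodivisor on $M$.

Let $\mathfrak p$ be a minimal prime of $J$. The ring $R$ is equidimensional of dimension $\delta$ and catenary, being a quotient of a regular local ring, so $\dim R_{\mathfrak p}=\delta-\dim R/\mathfrak p\ge2$. The nonzero module $R_{\mathfrak p}/J_{\mathfrak p}$ has finite length, so it contains a nonzero element killed by $\mathfrak p$. A lift $\phi\in M_{\mathfrak p}$ satisfies $\phi\notin R_{\mathfrak p}$ and $\mathfrak p\phi\subset R_{\mathfrak p}$. As in Example~\ref{ex:planes}, $a\phi$ is an element of $R_{\mathfrak p}$ outside $aR_{\mathfrak p}$ with $\mathfrak p\cdot a\phi\subset aR_{\mathfrak p}$. Hence $\operatorname{depth}R_{\mathfrak p}=1<2\le\dim R_{\mathfrak p}$.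
\end{proof}

\section{Limits of $k$ distinct points}\label{sec:hilb}

We recall what is needed about Hilbert schemes. The space $\operatorname{Hilb}^k(\mathbb P^e)$ is a projective scheme whose points are the closed subschemes $Z\subset\mathbb P^e$ of length $k$. It carries a closed universal family, finite and flat of degree $k$, so the spaces $H^0(Z,\mathcal O(j)|_Z)$ form a vector bundle of rank $k$, and restricting forms of degree $j$ to $Z$ is a bundle map. The schemes supported in $E\subset\mathbb P^e$ form the open subset $\operatorname{Hilb}^k(E)$; on it the algebras $\mathcal O_Z=S/I_Z$ form a vector bundle of rank $k$. The map sending a tuple of $k$ distinct points of $E$ to the reduced scheme $\{x_1,\dots,x_k\}$ is a morphism. Its image and its graph are constructible, so their Zariski and Euclidean closures agree, and we may argue with sequences.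

To compute limits we replace an ideal by a finite-dimensional piece. Let $\mathcal P_d\subset S$ be the space of polynomials of degree at most $d$, let $M_d=\dim\mathcal P_d$, and let $\mathcal E_d(Z)\subset\mathcal P_d^*$ be the annihilator of $I_Z\cap\mathcal P_d$. If $Z=\{x_1,\dots,x_k\}$ is reduced, $\mathcal E_d(Z)$ is spanned by the evaluations $\operatorname{ev}_{x_i}$.

\begin{lemma}\label{lem:Pd}
\begin{itemize}
\item[(a)] If $I\subset S$ is an ideal of colength $k$, then $\mathcal P_{k-1}\to S/I$ is onto, and $I$ is generated by $I\cap\mathcal P_k$.
\item[(b)] For each $d$, the set of $Z\in\operatorname{Hilb}^k(E)$ with $\mathcal P_d\to\mathcal O_Z$ onto is open, and on it $I_Z\cap\mathcal P_d$, of codimension $k$, and $\mathcal E_d(Z)$, of dimension $k$, depend continuously on $Z$ as points of Grassmannians. For $d\ge k$ this open set is all of $\operatorname{Hilb}^k(E)$, and $I_Z\cap\mathcal P_d$ determines $Z$.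
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $T_j$ be the image of $\mathcal P_j$ in $S/I$. Since $T_{j+1}=T_j+\sum_iz_iT_j$, the equality $T_j=T_{j+1}$ implies $T_{j+1}=T_{j+2}$. So the $T_j$ increase strictly from $\dim T_0=1$ until they reach $S/I$, and $T_{k-1}=S/I$. Let $I'$ be the ideal generated by $I\cap\mathcal P_k$. By the first part $\mathcal P_k\subset\mathcal P_{k-1}+I'$. If $\mathcal P_j\subset\mathcal P_{k-1}+I'$, then $z_i\mathcal P_j\subset\mathcal P_k+I'=\mathcal P_{k-1}+I'$, so $S=\mathcal P_{k-1}+I'$. If $h\in I$ and $h-h'\in I'$ with $h'\in\mathcal P_{k-1}$, then $h'\in I\cap\mathcal P_{k-1}\subset I'$, so $h\in I'$.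

(b) Surjectivity of the bundle map $\mathcal P_d\to\mathcal O_Z$ is an open condition, and the kernel of a surjective bundle map is a subbundle. The last sentence is (a).
\end{proof}

In particular, if $Z_\nu\to Z$ in this open set and functionals in $\mathcal E_d(Z_\nu)$ converge, their limit lies in $\mathcal E_d(Z)$.

Multiple point spaces consist of ordered tuples, so we keep track of the order together with the limiting scheme. Let $\bar B$ be the closure in $(\mathbb P^e)^k\times\operatorname{Hilb}^k(\mathbb P^e)$ of the set of pairs $(x,\{x_1,\dots,x_k\})$ with $x_i\in E$ distinct, and let $B$ be the part of $\bar B$ over $E^k$, with reduced structure.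

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] If $(x,Z)\in\bar B$, then $\operatorname{Supp}Z=\{x_1,\dots,x_k\}$.
\item[(b)] $B\subset E^k\times\operatorname{Hilb}^k(E)$ is an irreducible variety of dimension $ke$, and $B\to E^k$ is proper.
\item[(c)] Over a tuple $x$ of distinct points the fiber of $B$ is the single point $Z=\{x_1,\dots,x_k\}$. The part $B_\Delta$ of $B$ over the remaining tuples has dimension at most $ke-1$.
\item[(d)] A scheme $Z\in\operatorname{Hilb}^k(E)$ supported at $0$ is smoothable if and only if $(0,\dots,0,Z)\in B$.
\end{itemize}
\end{lemma}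

\begin{proof}
(a) The condition $x_i\in Z$ is closed because the universal family is closed. Consider also the condition that $L_1\cdots L_k$ vanishes on $Z$ whenever $L_i$ is a linear form on $\mathbb C^{e+1}$ vanishing at $x_i$. It is closed: if $(x^{(\nu)},Z_\nu)\to(x,Z)$, each $L_i$ is a limit of forms $L_i^{(\nu)}$ vanishing at $x_i^{(\nu)}$, and restriction to $Z$ is a bundle map. Both conditions hold on the generating set, hence on $\bar B$. If $q\in\operatorname{Supp}Z$ were different from all $x_i$, forms $L_i$ vanishing at $x_i$ but not at $q$ would violate the second condition.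

(b) The inclusion follows from (a). The generating set is the graph of a morphism on an open subset of $E^k$, so it is irreducible of dimension $ke$, and it is dense in $B$. The map $B\to E^k$ is the restriction over $E^k$ of a map from the compact space $\bar B$.

(c) A scheme of length $k$ supported at $k$ distinct points is reduced. The set $B_\Delta$ is a proper Zariski closed subset of $B$.

(d) A point of $B$ is a limit of pairs with $Z$ reduced, which gives one direction. Conversely, let $Z$ be a limit of reduced schemes. Order their points and pass to a subsequence such that the tuples converge in $(\mathbb P^e)^k$ to some $x$. Then $(x,Z)\in\bar B$, and $x=(0,\dots,0)$ by (a).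
\end{proof}

By (b) and (d), $\Sigma_k(Q)$ is a closed subset of the fiber of $B$ over $0$, hence compact. In the two cases where the question has a known positive answer, it is never disconnected.

\begin{example}\label{ex:known}
Let $e=1$. The only length $k$ subscheme supported at $0$ has ideal $(z^k)$, so $\Sigma_k(Q)$ has at most one point.

Let $k=2$ and $e$ be arbitrary. A local algebra of length $2$ has maximal ideal of square zero, so the length $2$ subschemes supported at $0$ are the $Z_v$, $[v]\in\mathbb P(E)$, with $I_{Z_v}=\{h:h(0)=0,\ dh_0(v)=0\}$. Each is smoothable: by properness the schemes $\{0,sv\}$ have a limit $Z$ along a sequence $s\to0$, and $\mathcal E_2(Z)$ contains $\operatorname{ev}_0$ and $\lim s^{-1}(\operatorname{ev}_{sv}-\operatorname{ev}_0)=(h\mapsto dh_0(v))$, so $Z=Z_v$. If $I_Q\subset\mathfrak m^2$, all $Z_v$ lie in $\operatorname{Spec}Q$, and $\Sigma_2(Q)$ is a copy of $\mathbb P^{e-1}$.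
\end{example}

The next statement tells us where a disconnected $\Sigma_k(Q)$ can come from. It is not used in the proofs of the theorems.

\begin{proposition}\label{prop:conn}
The set of ideals of $Q$ of a given dimension $j\le\dim Q$ is a connected subset of the Grassmannian of $Q$. If every length $k$ subscheme of $\operatorname{Spec}Q$ is smoothable, then $\Sigma_k(Q)$ is connected or empty.
\end{proposition}

\begin{proof}
Let $H_j$ be the compact set of ideals of dimension $j$, and let $H_{j,j+1}$ be the compact set of pairs $I\subset I'$ with $I\in H_j$, $I'\in H_{j+1}$. A one-dimensional ideal of a local Artinian algebra is killed by the nilpotent maximal ideal, so the fiber of $H_{j,j+1}\to H_j$ over $I$ is the projective space of lines in the socle of $Q/I$, which is nonempty and connected for $j<\dim Q$. The map $H_{j,j+1}\to H_{j+1}$ is onto, since any hyperplane of $I'$ containing $\mathfrak mI'\ne I'$ is an ideal. So if $H_j$ is connected, then so are $H_{j,j+1}$ and $H_{j+1}$; and $H_0$ is a point. Under the last hypothesis, if $k\le\dim Q$, the map $Z\mapsto I_Z/I_Q$ is a continuous bijection, by Lemma~\ref{lem:Pd}(b),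 from the compact space $\Sigma_k(Q)$ onto $H_{\dim Q-k}$, hence a homeomorphism.
\end{proof}

\section{The multiple point space of a family of polynomial maps}\label{sec:A}

This section proves Theorem~\ref{thm:A}. Any stable unfolding of $g_0$ would define the multiple point space. We choose a very large one, the family of all polynomial maps of bounded degree, because for it the conditions on $g$ are linear and of constant rank.

\subsection{The stable map}

Choose $d\ge\max(k,a+1)$ with $d\ge\deg g_{0,j}$ for all $j$. Let $G$ be the space of $m$-tuples of elements of $\mathcal P_d$ without constant term, so $\dim G=m(M_d-1)$, and $g_0\in G$ because $I_Q\subset\mathfrak m^2$. Define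
\[
F\colon G\times E\to G\times\mathbb C^m,\qquad F(g,z)=(g,g(z)),
\]
an unfolding of $g_0$ with parameter $g-g_0$. Put $x_0=(g_0,0)\in G\times E$ and $y_0=(g_0,0)\in G\times\mathbb C^m$. Since $I_Q\supset\mathfrak m^{a+1}$, the only zero of $g_0$ is $0$, so $F^{-1}(y_0)=\{x_0\}$. A holomorphic map is finite near an isolated point of a fiber: there are open neighborhoods $X$ of $x_0$ and $Y$ of $y_0$ such that $F\colon X\to Y$ is finite.

Let $g_{j,\alpha}$, $1\le|\alpha|\le d$, be the coefficient coordinates on $G$. By \eqref{eq:NF} the module $N_F$ is a quotient of $F_*\mathcal O_X^m$, and the classes of the coordinate fields of $Y$ are the $-z^\alpha u_j$, $1\le|\alpha|\le d$, and the $u_j$. Now $\mathcal O_{X,x_0}/\mathfrak m_{y_0}\mathcal O_{X,x_0}=\mathcal O_{E,0}/(g_0)=Q$, the last equality because $\mathcal O_{E,0}$ and $S$ agree modulo $\mathfrak m^{a+1}$. So $N_{F,y_0}/\mathfrak m_{y_0}N_{F,y_0}$ is a quotient of $Q^m$, which is spanned by the $z^\alpha u_j$ with $|\alpha|\le d$ since $d\ge a$. By Theorem~\ref{thm:mather} and the remark after it, $F\colon X\to Y$ is finite and stable after shrinking $Y$ and replacing $X$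 by the preimage. Here $n=\dim G+e$, $p=\dim G+m$, and $Y$ is an open subset of $\mathbb C^p$. The kernel of $dF$ at $(g,z)$ is $\ker dg_z\subset E$, so the corank is at most $e$ everywhere, and it equals $e$ at $x_0$ because $I_Q\subset\mathfrak m^2$.

\subsection{A vector bundle that maps onto $D^k(F)$}

The entries of a strict multiple point of $F$ have the same $G$-coordinate, so we regard $D^k(F)$ as a subset of $G\times E^k\subset(G\times E)^k$. Define
\[
V=\{(g,x,Z):\ (x,Z)\in B,\ \ g_j-g_j(x_1)\in I_Z\text{ for all }j\},\qquad\pi\colon V\to G\times E^k,
\]
where $\pi$ forgets $Z$. Since $x_1\in\operatorname{Supp}Z$, the condition on $g_j$ holds if and only if the class of $g_j$ in $\mathcal O_Z$ is a constant. So $V$ is the kernel of the bundle map $G\to(\mathcal O_Z/\mathbb C)^m$ over $B$. This map is onto, because $\mathcal P_d\to\mathcal O_Z$ is onto for $d\ge k$ and $\mathcal P_d$ is the sum of the constants and the polynomials without constant term. Hence $V$ is a vector bundle over $B$ of rank $m(M_d-1)-m(k-1)$, and it is an irreducible variety of dimension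
\[
\delta:=ke+m(M_d-k)=\dim G+ke-(k-1)m=kn-(k-1)p .
\]
The map $\pi$ is proper, since $V$ is closed in $G\times B$ and $B\to E^k$ is proper. Let $V^\circ\subset V$ be the part over tuples of distinct points; its complement is an algebraic subset of dimension at most $\delta-1$. By Lemma~\ref{lem:B}(c), $\pi$ is injective on $V^\circ$, and $\pi(V^\circ)$ is the set of $(g,x)$ with $x_i$ distinct and $g(x_i)=g(x_1)$, that is, the set of strict $k$-multiple points of $F$ on $G\times E$. As $\pi$ is proper and $V^\circ$ is dense, $\pi(V)$ is the closure of this set. Since $X^k$ is open in $(G\times E)^k$, we get $D^k(F)=\pi(V)\cap X^k$ with reduced structure. It is dimensionally correct by Lemma~\ref{lem:dim}.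

Let $w_0=(g_0;0,\dots,0)$. Since $g_0(0)=0$ and the $g_{0,j}$ generate $I_Q$, Lemma~\ref{lem:B}(d) gives
\[
\pi^{-1}(w_0)=\{Z:\ (0,\dots,0,Z)\in B,\ I_Z\supset I_Q\}=\Sigma_k(Q).
\]
For $k=2$, Example~\ref{ex:known} makes this concrete: over $(g;0,0)$ the condition on $Z_v$ reads $dg_0'(v)=0$ for the differential $dg_0'$ of $g$ at the origin, so the fiber of $\pi$ is the projectivized kernel of that differential, the set of directions along which two points with a common image can collide.

\subsection{The branches and their intersections}

Write $\Sigma_k(Q)=\Sigma_1\sqcup\dots\sqcup\Sigma_r$ with all $\Sigma_i$ closed and nonempty, hence compact. Choose pairwise disjoint open neighborhoods $\mathcal N_i$ of $\Sigma_i$ in $V$. Since $\pi$ is proper, there is an open neighborhood $\Omega$ of $w_0$ in $(G\times E^k)\cap X^k$ with $\pi^{-1}(\Omega)\subset\bigcup_i\mathcal N_i$. The sets $V_i=\pi^{-1}(\Omega)\cap\mathcal N_i$ are open and closed in $\pi^{-1}(\Omega)$, so $\pi\colon V_i\to\Omega$ is proper, and $D_i=\pi(V_i)$ is a closed analytic subset of $\Omega$ by Remmert's proper mapping theorem. Each $D_i$ contains $w_0$, and $D^k(F)\cap\Omega=\bigcup_iD_i$.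

The irreducible components of $V_i$ have dimension $\delta$, because $V_i$ is open in the irreducible variety $V$. Each meets $V^\circ$ in a nonempty open subset, on which $\pi$ is injective, so its image is an irreducible analytic set of dimension $\delta$. By properness these images form a locally finite family with union $D_i$. So $D_i$ has pure dimension $\delta$.

The branches are disjoint upstairs, but their images meet, and the point is to bound the intersection. Let $i\ne j$ and $(g,x)\in D_i\cap D_j$. There are $(g,x,Z)\in V_i$ and $(g,x,Z')\in V_j$, and $Z\ne Z'$ since $V_i\cap V_j=\emptyset$. By Lemma~\ref{lem:B}(c) the entries of $x$ are not distinct. So $D_i\cap D_j$ lies in the image in $G\times E^k$ of the locally closed algebraic set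
\[
T=\{(g,x,Z,Z'):\ (x,Z),(x,Z')\in B_\Delta,\ Z\neq Z',\ g_l-g_l(x_1)\in I_Z\cap I_{Z'}\text{ for all }l\}.
\]
The triples $(x,Z,Z')$ vary in a subset of $B_\Delta\times B_\Delta$, of dimension at most $2(ke-1)$. For a fixed triple, $I_Z\cap\mathcal P_d$ and $I_{Z'}\cap\mathcal P_d$ are different subspaces of codimension $k$ by Lemma~\ref{lem:Pd}(b), so their intersection has dimension at most $M_d-k-1$. The linear map $g_l\mapsto g_l-g_l(x_1)$ is injective on polynomials without constant term. Hence the $g$ belonging to a fixed triple form a vector space of dimension at most $m(M_d-k-1)$. The image of $T$ is constructible of dimension at most $\dim T$, and therefore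
\begin{equation}\label{eq:codim}
\dim(D_i\cap D_j)\le 2ke-2+m(M_d-k-1)=\delta-(m-ke+2).
\end{equation}
This is the only place where $m\ge ke$ is used: it makes the right side at most $\delta-2$. With codimension one there would be no conclusion, as the crossing lines in Example~\ref{ex:planes} show.

Apply Lemma~\ref{lem:hartshorne} to the germs at $w_0$ of $D'=D_1$ and $D''=D_2\cup\dots\cup D_r$, which is nonempty since $r\ge2$. Both have pure dimension $\delta$, and $D'\cap D''=\bigcup_{j\ge2}(D_1\cap D_j)$ has dimension at most $\delta-2$ by \eqref{eq:codim}. So $D^k(F)$ is not $S_2$ at $w_0$. This proves Theorem~\ref{thm:A}. \qed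

\section{An obstruction to smoothability}\label{sec:obstruction}

\subsection{Algebras with $\mathfrak m^3=0$}

We look for non-smoothable schemes among the simplest algebras that are not determined by their embedding dimension. Identify $\operatorname{Sym}^2E$ with the symmetric $e\times e$ matrices, with $v^2=vv^{T}$ for $v\in E$. An element $A\in\operatorname{Sym}^2E$ is then a linear map $E^*\to E$, and $v^2$ acts by $\xi\mapsto\xi(v)v$. A quadratic form $h(z)=z^THz$ pairs with $A$ by $\langle h,A\rangle=\operatorname{tr}(HA)$. This pairing is perfect, and
\[
\langle h,v^2\rangle=h(v),\qquad\langle\ell\ell',A\rangle=\ell'(A\ell)\quad\text{for }\ell,\ell'\in E^* .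
\]
Write $h_i$ for the part of degree $i$ of $h\in S$. For a subspace $U\subset\operatorname{Sym}^2E$, with annihilator $U^\perp$ in the space of quadratic forms, put
\[
I_U=\{h\in S:\ h_0=0,\ h_1=0,\ h_2\in U^\perp\},\qquad Z_U=\operatorname{Spec}S/I_U .
\]
This is an ideal with $\mathfrak m^3\subset I_U\subset\mathfrak m^2$, the graded pieces of $S/I_U$ have dimensions $(1,e,\dim U)$, and $Z_U$ has length $1+e+\dim U$. For $d\ge2$ the space $\mathcal E_d(Z_U)$ is spanned by the functionals $h\mapsto h_0$, $h\mapsto h_1(v)$ for $v\in E$, and $h\mapsto\langle h_2,A\rangle$ for $A\in U$.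

Such schemes arise when a configuration of points shrinks to the origin. For a tuple $x=(x_1,\dots,x_r)$ of points of $E$ let
\[
K(x)=\Bigl\{c\in\mathbb C^r:\ \sum c_i=0,\ \sum c_ix_i=0\Bigr\},\qquad A_c=\sum c_ix_i^2,\qquad U(x)=\{A_c:c\in K(x)\}.
\]
The space $K(x)$ of affine relations is by definition the orthogonal complement, for the form $\sum a_ib_i$, of the space of vectors $(\xi(x_i))_i$ with $\xi$ an affine function on $E$. Hence:
\begin{equation}\label{eq:perp}
\text{a vector is of the form }(\xi(x_i))_i\text{ with }\xi\text{ affine if and only if it is orthogonal to }K(x).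
\end{equation}
If the $x_i$ affinely span $E$, then $\xi$ is determined by its values and $\dim K(x)=r-e-1$.

\begin{lemma}\label{lem:collapse}
Let $y_1,\dots,y_k\in E$ be distinct and affinely spanning, with $\dim U(y)=k-e-1$. Then $Z_{U(y)}$ is smoothable.
\end{lemma}

\begin{proof}
Since $B\to E^k$ is proper, the schemes $\{sy_1,\dots,sy_k\}$ converge along a sequence $s\to0$ to a smoothable scheme $Z$. Fix $d\ge\max(k,2)$. From $\operatorname{ev}_{sy}(h)=\sum_js^jh_j(y)$ we see that $\mathcal E_d(Z)$ contains the limits
\[
\operatorname{ev}_{sy_1}\to(h\mapsto h_0),\qquad s^{-1}(\operatorname{ev}_{sy_i}-\operatorname{ev}_{sy_1})\to(h\mapsto h_1(y_i-y_1)),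
\]
and, for $c\in K(y)$, because the terms of degree $0$ and $1$ cancel,
\[
s^{-2}\sum_ic_i\operatorname{ev}_{sy_i}\to\Bigl(h\mapsto\sum_ic_ih_2(y_i)=\langle h_2,A_c\rangle\Bigr).
\]
The vectors $y_i-y_1$ span $E$, so these limits span $\mathcal E_d(Z_{U(y)})$, which has dimension $1+e+(k-e-1)=k=\dim\mathcal E_d(Z)$. So the two spaces agree, and $Z=Z_{U(y)}$ by Lemma~\ref{lem:Pd}(b).
\end{proof}

\subsection{The space $N(U)$}

From now on $\dim U=3$ and $k=e+4$. We need a closed condition on $U$ that holds for all spaces $U(x)$, so that it passes to limits. Let
\[
N(U)=\{\psi\in\operatorname{Hom}(U,E^*):\ A\,\psi(A')=A'\,\psi(A)\text{ for all }A,A'\in U\}.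
\]
In a basis $A_1,A_2,A_3$ of $U$, with $\xi_i=\psi(A_i)$, the conditions are $A_i\xi_j=A_j\xi_i$, so $N(U)$ is the kernel of the skew-symmetric $3e\times3e$ matrix
\begin{equation}\label{eq:skew}
\begin{pmatrix}0&A_3&-A_2\\-A_3&0&A_1\\A_2&-A_1&0\end{pmatrix}.
\end{equation}
A basis can be chosen to depend holomorphically on $U$ locally in the Grassmannian, so $\{U:\dim N(U)\ge t\}$ is closed for every $t$. If $A_1$ is invertible, two of the conditions give $\xi_j=A_1^{-1}A_j\xi_1$ for $j=2,3$, and the third shows that
\begin{equation}\label{eq:comm}
N(U)\cong\ker\bigl(A_2A_1^{-1}A_3-A_3A_1^{-1}A_2\bigr).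
\end{equation}
For $A_1$ the identity matrix this is the kernel of the commutator $[A_2,A_3]$. Thus $N(U)$ measures how close the matrices in $U$ are to commuting, and the following obstruction says, in the case \eqref{eq:comm}, that the commutator has rank at most $2$.

\begin{proposition}\label{prop:obstruction}
Let $\dim U=3$. If $Z_U$ is smoothable, then $\dim N(U)\ge e-2$.
\end{proposition}

\begin{proof}
\emph{Step 1: $U$ is a limit of spaces $U(x)$.} Call a tuple \emph{general} if any $e+1$ of its points are affinely independent. General tuples are dense among tuples of $k=e+4$ distinct points, and $x\mapsto\{x_1,\dots,x_k\}$ is continuous there. So $Z_U$ is the limit of schemes $Z_\nu=\{x_i^{(\nu)}\}$ with $x^{(\nu)}$ general. The map $\mathcal P_2\to S/I_U$ is onto. By Lemma~\ref{lem:Pd}(b), for large $\nu$ the space $\mathcal E_2(Z_\nu)$ has dimension $k$, so the $k$ evaluations on $\mathcal P_2$ are linearly independent, and $\mathcal E_2(Z_\nu)\to\mathcal E_2(Z_U)$. Identify the annihilator $\operatorname{Ann}(\mathcal P_1)\subset\mathcal P_2^*$ with $\operatorname{Sym}^2E$ by $A\mapsto(h\mapsto\langle h_2,A\rangle)$.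 For $x=x^{(\nu)}$, the functional $\sum c_i\operatorname{ev}_{x_i}$ kills $\mathcal P_1$ if and only if $c\in K(x)$, and then it corresponds to $A_c$. Thus $\mathcal E_2(Z_\nu)\cap\operatorname{Ann}(\mathcal P_1)=U(x)$, and $c\mapsto A_c$ is an isomorphism from $K(x)$, of dimension $k-e-1=3$, onto $U(x)$. Every accumulation point of the sequence $U(x^{(\nu)})$ in the compact Grassmannian is a $3$-dimensional subspace of $\mathcal E_2(Z_U)\cap\operatorname{Ann}(\mathcal P_1)=U$, hence equals $U$. So $U(x^{(\nu)})\to U$, and by closedness it suffices to prove $\dim N(U(x))\ge e-2$ for $x=x^{(\nu)}$.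

\emph{Step 2: elements of $N(U(x))$ from diagonal matrices.} Let $K=K(x)\cong U(x)$. An element of $N(U(x))$ assigns a linear form to each relation $c$. By \eqref{eq:perp}, a diagonal matrix that carries $K$ into $K^\perp$ assigns an affine function to each relation, so we consider
\[
\Lambda=\Bigl\{\lambda\in\mathbb C^{e+4}:\ \sum_i\lambda_ic_ic_i'=0\text{ for all }c,c'\in K\Bigr\}.
\]
Symmetric bilinear forms on $K$ form a space of dimension $6$, so $\dim\Lambda\ge e+4-6=e-2$. For $\lambda\in\Lambda$ and $c\in K$ there is a unique affine function $\xi_c$ with $\xi_c(x_i)=\lambda_ic_i$ for all $i$, and it depends linearly on $c$ and on $\lambda$. Let $\psi_\lambda(A_c)=\xi_c-\xi_c(0)\in E^*$ be its linear part. Using $\sum c_ix_i=0$,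
\[
A_c\,\psi_\lambda(A_{c'})=\sum_ic_i\bigl(\xi_{c'}(x_i)-\xi_{c'}(0)\bigr)x_i=\sum_i\lambda_ic_ic_i'x_i ,
\]
which is symmetric in $c$ and $c'$. So $\psi_\lambda\in N(U(x))$.

\emph{Step 3: $\lambda\mapsto\psi_\lambda$ is injective.} If $\psi_\lambda=0$, each $\xi_c$ is a constant $t(c)$, so $\lambda_ic_i=t(c)$ for all $i$ and all $c\in K$, with $t\in K^*$. If $t\ne0$, all $\lambda_i$ are nonzero, so every $c\in\ker t$ has all coordinates zero, which contradicts $\dim\ker t=2$. So $t=0$ and $\lambda_ic_i=0$ for all $c\in K$. No coordinate $c_i$ vanishes identically on $K$: otherwise $K$, of dimension $3$, would consist of relations among the other $e+3$ points, which affinely span $E$ because $x$ is general and so have a relation space of dimension $2$. Hence $\lambda=0$.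
\end{proof}

\begin{example}\label{ex:143}
In terms of \eqref{eq:skew} the condition is that the rank is at most $2e+2$. For $e\le2$ this is no condition, nor for $e=3$, since a skew-symmetric $9\times9$ matrix has rank at most $8$. For $e=4$ let $A_1$ be the identity, and let $A_2$ and $A_3$ be block diagonal with two equal blocks $\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, respectively. The commutator has blocks $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ and is invertible, so $N(U)=0$ by \eqref{eq:comm}, and the length $8$ scheme $Z_U\subset\mathbb C^4$ is not smoothable.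
\end{example}

\section{A fat point with $e+5$ smoothable subschemes of length $e+4$}\label{sec:Q}

\subsection{The plan, and a model in the plane}

Take $Q=S/I_{U'}$ with $U'=U(p)$ for a tuple $p$ of $k+1$ points. Each hyperplane $U\subset U'$ gives a subscheme $Z_U$ of length $k$, and omitting one of the points gives, by Lemma~\ref{lem:collapse}, $k+1$ hyperplanes for which $Z_U$ is smoothable. The question is whether the other hyperplanes join these special ones.

\begin{example}\label{ex:plane}
Let $e=2$ and let $p_0,\dots,p_4$ be points of the plane, no three collinear. Then $\dim K(p)=2$, and $c\mapsto A_c$ is injective: if $A_c=0$, then $\sum c_ih(p_i)=0$ for all $h\in\mathcal P_2$, and a pair of lines through all points but $p_i$ gives $c_i=0$. So $U'=U(p)$ has dimension $2$, $Q$ has length $5$, and $U'^\perp$ is spanned by one quadratic form. No linear form $\ell\ne0$ lies in the socle of $Q$, since $\ell z_1$ and $\ell z_2$ are independent; as in Lemma~\ref{lem:sub} below, the length $4$ subschemes of $\operatorname{Spec}Q$ are the $Z_U$ with $U\subset U'$ a line. Five points of this $\mathbb P^1$ come from omitting a point.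 But every $Z_{\mathbb CA}$ is smoothable. With $b_1,b_2$ the standard basis, the points $b_1,-b_1,b_2,-b_2$ have the relation $(1,1,-1,-1)$ and give $A=2b_1^2-2b_2^2$; the points $-b_1,0,b_1,b_2$ have the relation $(1,-2,1,0)$ and give $A=2b_1^2$; and $\operatorname{GL}(E)$ is transitive on symmetric matrices of given rank. So $\Sigma_4(Q)$ is the whole line, connected by Proposition~\ref{prop:conn}.
\end{example}

To use Proposition~\ref{prop:obstruction} we take $\dim U'=4$, so $k+1=e+5$ and the hyperplanes form a $\mathbb P^3$. A count indicates which $e$ to expect. The matrix in \eqref{eq:comm} is skew-symmetric of size $e$, and the skew-symmetric matrices of rank at most $2$, being the $a\wedge b$, have dimension $2e-3$ and codimension $(e-2)(e-3)/2$. This is $3$ for $e=5$, so one may hope for finitely many unobstructed points in $\mathbb P^3$. For $e=4$ the condition $\dim N(U)\ge2$ is the vanishing of the Pfaffian of \eqref{eq:skew}, locally one equation on $\mathbb P^3$, so its solution set has no isolated points.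

\subsection{The configuration}

All the arguments involve the points only through their relation space and its coordinate functions, so we prescribe these first and recover the points afterward. Let $e\ge5$, let $W$ be a vector space of dimension $4$, and choose $\varphi_0,\dots,\varphi_{e+4}\in W^*$ such that
\begin{itemize}
\item[(i)] $\sum_i\varphi_i=0$;
\item[(ii)] any four of the $\varphi_i$ are linearly independent;
\item[(iii)] the squares $\varphi_i^2$ span the $10$-dimensional space $\operatorname{Sym}^2W^*$; equivalently, by the pairing $\langle q,\varphi^2\rangle=q(\varphi)$, no nonzero quadratic form on $W^*$ vanishes at all $\varphi_i$.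
\end{itemize}
In $\mathbb P(W^*)=\mathbb P^3$: no four of the $e+5$ points $[\varphi_i]$ are coplanar, and no quadric contains them all. Condition (iii) needs $e+5\ge10$; this is where $e\ge5$ enters. Such vectors exist. Conditions (ii) and (iii) are Zariski open in $(W^*)^{e+5}$ and nonempty, for (iii) because squares span $\operatorname{Sym}^2W^*$, so some tuple $(f_i)$ satisfies both, and both survive rescaling each $f_i$ by a nonzero factor. By (ii) each $f_i$ lies in the span of the others, so the space of linear relations among the $f_i$ lies in no coordinate hyperplane, hence not in their union. Choose a relation $\sum t_if_i=0$ with all $t_i\ne0$ and put $\varphi_i=t_if_i$.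

Embed $W$ in $\mathbb C^{e+5}$ by $c\mapsto(c_i)_i$, $c_i=\varphi_i(c)$. The orthogonal complement $W^\perp$ has dimension $e+1$ and contains $(1,\dots,1)$ by (i). Choose a basis $(1,\dots,1),b_1,\dots,b_e$ of $W^\perp$ and let $p_i=(b_{1,i},\dots,b_{e,i})\in E$ for $0\le i\le e+4$. Then $K(p)=W^{\perp\perp}=W$. As before, $A_c=\sum c_ip_i^2$.

\begin{lemma}\label{lem:points}
\begin{itemize}
\item[(a)] Any $e+1$ of the points $p_i$ are affinely independent. In particular the $p_i$ are distinct, and any $e+1$ of them affinely span $E$.
\item[(b)] The map $c\mapsto A_c$ is injective on $W$.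
\item[(c)] If $\xi\in E^*$ and $A_c\xi=0$ for all $c\in W$, then $\xi=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (ii) a nonzero $c\in W$ has at most three zero coordinates, hence at least $e+2$ nonzero ones. So there is no nonzero relation among $e+1$ of the points.

(b) Suppose $A_c=0$ with $c\neq0$. For affine functions $\xi,\xi'$ with linear parts $\ell,\ell'$, the relations $\sum c_i=0$ and $\sum c_ip_i=0$ give $\sum_ic_i\xi(p_i)\xi'(p_i)=\langle\ell\ell',A_c\rangle=0$. So $(c_i\xi(p_i))_i\in W^{\perp\perp}=W$ for every affine $\xi$. The points $p_i$ with $c_i\ne0$ affinely span $E$ by (a), so $\xi\mapsto(c_i\xi(p_i))_i$ is an injective linear map from a space of dimension $e+1>4$ to $W$, which is impossible.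

(c) For $c\in W$ we have $\sum_ic_i\xi(p_i)p_i=A_c\xi=0$ and $\sum_ic_i\xi(p_i)=\xi(\sum_ic_ip_i)=0$. So multiplying the $i$th coordinate by $\mu_i=\xi(p_i)$ defines an endomorphism of $W$, and its transpose sends $\varphi_i$ to $\mu_i\varphi_i$. For $j\ge4$ write $\varphi_j=\sum_{i=0}^3a_i\varphi_i$; all $a_i$ are nonzero by (ii). Applying the transpose gives $\mu_ja_i=\mu_ia_i$, so all $\mu_i$ equal one number $\mu$. The affine function $\xi-\mu$ vanishes on a spanning set, so it is zero, and $\xi=0$.
\end{proof}

Let $U'=U(p)$, of dimension $4$ by (b), and $Q=S/I_{U'}$, of length $e+5=k+1$ with $k=e+4$. For $0\ne\varepsilon\in W^*$ let $W_\varepsilon=\ker\varepsilon$ and $U_\varepsilon=\{A_c:c\in W_\varepsilon\}$. The $U_\varepsilon$, $[\varepsilon]\in\mathbb P(W^*)$, are exactly the hyperplanes of $U'$.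

\begin{lemma}\label{lem:sub}
The length $k$ subschemes of $\operatorname{Spec}Q$ are exactly the $Z_{U_\varepsilon}$, $[\varepsilon]\in\mathbb P(W^*)$, and they are pairwise distinct.
\end{lemma}

\begin{proof}
If $U\subset U'$ is a hyperplane, $I_U\supset I_{U'}$ has colength $1+e+3=k$, and $I_U$ determines $U$. Conversely let $I\supset I_{U'}$ have colength $k$. Then $I/I_{U'}$ is a one-dimensional ideal of $Q$, so it is killed by $\mathfrak m$. Let $h\in I$ span it. From $z_jh\in I_{U'}$ we get in degree one $h_0z_j=0$, so $h_0=0$, and then in degree two $h_1z_j\in U'^\perp$. Thus $z_j(Ah_1)=\langle h_1z_j,A\rangle=0$ for all $j$ and all $A\in U'$, so $h_1=0$ by Lemma~\ref{lem:points}(c). Hence $I=I_{U'}+\mathbb Ch_2$ with $h_2\notin U'^\perp$, and $I=I_U$ for the hyperplane $U=\{A\in U':\langle h_2,A\rangle=0\}$.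
\end{proof}

\subsection{Which subschemes are smoothable}

\begin{proposition}\label{prop:Sigma}
The scheme $Z_{U_\varepsilon}$ is smoothable if and only if $[\varepsilon]=[\varphi_i]$ for some $i$. Hence $\Sigma_k(Q)$ consists of exactly $e+5$ points.
\end{proposition}

\begin{proof}
The relation space of the $k$ points $p_j$, $j\ne i$, is $\{c\in W:c_i=0\}=W_{\varphi_i}$. These points are distinct and affinely span $E$ by Lemma~\ref{lem:points}(a), and their space $U$ is $U_{\varphi_i}$, of dimension $3=k-e-1$. By Lemma~\ref{lem:collapse}, $Z_{U_{\varphi_i}}$ is smoothable. The $[\varphi_i]$ are distinct by (ii), so the last assertion follows from the first and Lemma~\ref{lem:sub}.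

Now let $[\varepsilon]\ne[\varphi_i]$ for all $i$. We show that $\dim N(U_\varepsilon)\le e-4$; since $e-4<e-2$, Proposition~\ref{prop:obstruction} then shows that $Z_{U_\varepsilon}$ is not smoothable. The strategy reverses Step 2 of that proposition: we prove that every element of $N(U_\varepsilon)$ comes from a diagonal matrix $\lambda$, and count the possible $\lambda$. Write $H=W_\varepsilon$, so that $H^*=W^*/\mathbb C\varepsilon$ has dimension $3$, and let $\bar\alpha\in H^*$ be the class of $\alpha\in W^*$. By assumption $\bar\varphi_i\neq0$ for all $i$. Fix $\psi\in N(U_\varepsilon)$, put $\xi_c=\psi(A_c)\in E^*$ for $c\in H$, and define $\chi_i\in H^*$ by $\chi_i(c)=\xi_c(p_i)$. The goal is to show that $\chi_i$ is a multiple of $\bar\varphi_i$ up to a correction $\zeta$ independent of $i$.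

\emph{Step 1: a linear map $\Phi$ with $\Phi(\varphi_i)=\bar\varphi_i\wedge\chi_i$.} For $c,c'\in H$ let
\[
\eta_i(c,c')=c_i\,\xi_{c'}(p_i)-c_i'\,\xi_c(p_i)=(\bar\varphi_i\wedge\chi_i)(c,c').
\]
Then $\sum_i\eta_i\,p_i=A_c\xi_{c'}-A_{c'}\xi_c=0$ because $\psi\in N(U_\varepsilon)$, and $\sum_i\eta_i=\xi_{c'}(\sum c_ip_i)-\xi_c(\sum c_i'p_i)=0$. So $(\eta_i(c,c'))_i\in K(p)=W$, and $\eta$ is a linear map $\wedge^2H\to W$. Its transpose $\Phi\colon W^*\to\wedge^2H^*$ satisfies $\Phi(\varphi_i)=\eta_i=\bar\varphi_i\wedge\chi_i$.

\emph{Step 2: $\Phi(\alpha)=\bar\alpha\wedge\zeta$ for a unique $\zeta\in H^*$.} The property $\bar\alpha\wedge\Phi(\alpha)=0$ is known only for $\alpha=\varphi_i$; condition (iii) spreads it to all $\alpha$. Indeed $q(\alpha)=\bar\alpha\wedge\Phi(\alpha)\in\wedge^3H^*\cong\mathbb C$ is a quadratic form on $W^*$ vanishing at all $\varphi_i$, so $q=0$. Polarizing,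
\[
\bar\alpha\wedge\Phi(\beta)+\bar\beta\wedge\Phi(\alpha)=0\qquad(\alpha,\beta\in W^*).
\]
With $\beta=\varepsilon$ this reads $\bar\alpha\wedge\Phi(\varepsilon)=0$ for all $\alpha$, so $\Phi(\varepsilon)=0$, since $H^*\times\wedge^2H^*\to\wedge^3H^*$ is a perfect pairing. Thus $\Phi$ descends to $\bar\Phi\colon H^*\to\wedge^2H^*$, and $(\bar\alpha,\bar\beta)\mapsto\bar\beta\wedge\bar\Phi(\bar\alpha)$ is an alternating bilinear form on $H^*$. Such forms make up a space of dimension $3$, and the forms $(\bar\alpha,\bar\beta)\mapsto\bar\beta\wedge\bar\alpha\wedge\zeta$ depend linearly and injectively on $\zeta\in H^*$, so they are all of them. Hence $\bar\beta\wedge(\bar\Phi(\bar\alpha)-\bar\alpha\wedge\zeta)=0$ for a unique $\zeta$ and all $\bar\alpha,\bar\beta$, and by perfectness $\bar\Phi(\bar\alpha)=\bar\alpha\wedge\zeta$. By uniqueness $\zeta$ depends linearly on $\psi$.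

\emph{Step 3: the diagonal matrix.} Steps 1 and 2 give $\bar\varphi_i\wedge(\chi_i-\zeta)=0$. Since $\bar\varphi_i\ne0$, which is the one place where $[\varepsilon]\neq[\varphi_i]$ is used, there are unique numbers $\lambda_i$, linear in $\psi$, with $\chi_i=\zeta+\lambda_i\bar\varphi_i$, that is,
\begin{equation}\label{eq:lambda}
\xi_c(p_i)-\zeta(c)=\lambda_ic_i\qquad(c\in H,\ 0\le i\le e+4).
\end{equation}
The map $\psi\mapsto\lambda$ is injective: if $\lambda=0$, the affine function $\xi_c-\zeta(c)$ vanishes on a spanning set, so $\xi_c=0$ for all $c$.

\emph{Step 4: the count.} The left side of \eqref{eq:lambda} lists the values of an affine function at all $e+5$ points, so by \eqref{eq:perp} it is orthogonal to all of $W$: $\sum_i\lambda_ic_ic_i'=0$ for $c\in H$ and $c'\in W$. So the quadratic form $\sum_i\lambda_i\varphi_i^2$ on $W$ has the hyperplane $H=\ker\varepsilon$ in its radical, and is a multiple of $\varepsilon^2$. By (iii) the map $\mathbb C^{e+5}\to\operatorname{Sym}^2W^*$, $\lambda\mapsto\sum\lambda_i\varphi_i^2$, is onto a space of dimension $10$, so the preimage of the line $\mathbb C\varepsilon^2$ has dimension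 $e+5-9=e-4$. Hence $\dim N(U_\varepsilon)\le e-4$.
\end{proof}

The gap between the two counts has a simple source: for $e+4$ points with a $3$-dimensional relation space, $\lambda\in\mathbb C^{e+4}$ is subject to $6$ conditions, while for a hyperplane $W_\varepsilon$ that is not the relation space of $e+4$ of the points, $\lambda\in\mathbb C^{e+5}$ is subject to $9$.

\section{The counterexamples}\label{sec:BC}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $Q=S/I_{U'}$ from Section~\ref{sec:Q}; it satisfies $\mathfrak m^3\subset I_{U'}\subset\mathfrak m^2$. Let $g_0$ consist of a basis of $U'^\perp$, which has $\binom{e+1}2-4$ elements, of all $\binom{e+2}3$ cubic monomials, and of $m-m_0(e)$ zeros. These $m$ polynomials generate $I_{U'}$. With $k=e+4$,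
\[
m_0(e)-ke=\frac{3e(e+1)+e(e+1)(e+2)-6e(e+4)}6-4=\frac{e^3-19e}{6}-4 ,
\]
which equals $1$ for $e=5$ and increases for $e\ge5$. So $m\ge ke+1$ and $m-ke+2\ge3$. By Proposition~\ref{prop:Sigma}, $\Sigma_k(Q)$ is a disjoint union of $r=e+5$ points, and Theorem~\ref{thm:A} applies. For $e=5$ we have $k=9$ and $m_0(5)=15-4+35=46$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Corank $k-4$, connected source.} Take $F\colon X\to Y$ from Theorem~\ref{thm:B} with $e=k-4\ge5$, and let $X_1$ be the connected component of $X$ containing $x_0=(g_0,0)$. It is open and closed in $X$, so $F|_{X_1}$ is finite, and $N_F=N_{F|X_1}\oplus N_{F|X\setminus X_1}$. The classes of the coordinate fields generate $N_F$, so their projections generate the summand $N_{F|X_1}$, and $F|_{X_1}$ is stable. It has corank $e$, attained at $x_0$. Since $X_1^k$ is an open neighborhood of $w_0$ in $X^k$, the space $D^k(F|_{X_1})=D^k(F)\cap X_1^k$ has the same germ at $w_0$, which is not $S_2$. It is dimensionally correct by Lemma~\ref{lem:dim}.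

\emph{Corank $5$.} To raise $k$ without raising the corank we add an immersed sheet through the image point, transverse to everything else. Start from the map of Theorem~\ref{thm:B} with $e=5$, $k=9$, and repeat the following step. Let $F\colon X\to Y$ be finite and stable with $Y$ open in $\mathbb C^p$ and $q=p-n>0$, and let $D^k(F)$ fail to be $S_2$ at $w=(w^{(1)},\dots,w^{(k)})$. Put
\[
X^+=(X\times\mathbb C^q)\sqcup Y,\qquad Y^+=Y\times\mathbb C^q,\qquad F^+|_{X\times\mathbb C^q}=F\times\operatorname{id},\qquad F^+|_Y=\iota,
\]
where $\iota(y)=(y,0)$. The number $q$ of new coordinates $t_1,\dots,t_q$ is chosen so that both parts of $X^+$ have dimension $n+q=p$. The map $F^+$ is finite, $Y^+$ is open in $\mathbb C^{p+q}$, and $\dim Y^+-\dim X^+=q$. The corank of $F^+$ equals that of $F$, since $\iota$ is an immersion.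

The map $F^+$ is stable. We have $N_{F^+}=N_{F\times\operatorname{id}}\oplus N_\iota$. The fields $\partial_{y_j}$ along $\iota$ lie in the image of $t\iota$, so $N_\iota=\iota_*\mathcal O_Y^q$, the $\partial_{y_j}$ have class zero in it, and the $\partial_{t_l}$ give its standard generators. The fields $\partial_{t_l}$ along $F\times\operatorname{id}$ lie in the image of $t(F\times\operatorname{id})$, so they have class zero in $N_{F\times\operatorname{id}}$, which is the direct image of the quotient of $\mathcal O_{X\times\mathbb C^q}^p$ by the columns of $dF$. Its stalk at $(y,t^0)$ modulo the functions $t_l-t_l^0$ is $N_{F,y}$, which the $\partial_{y_j}$ generate; by Nakayama's lemma they generate $N_{F\times\operatorname{id}}$. So the $\partial_{y_j}$ generate the first summand, the $\partial_{t_l}$ the second, and Theorem~\ref{thm:mather} applies. By Lemma~\ref{lem:dim}, $D^{k+1}(F^+)$ is dimensionally correct.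

Consider the open subset $(X\times\mathbb C^q)^k\times Y$ of $(X^+)^{k+1}$. A tuple $((x^{(1)},t^{(1)}),\dots,(x^{(k)},t^{(k)}),y)$ in it has all images equal if and only if $t^{(i)}=0$ and $F(x^{(i)})=y$ for all $i$, and then its entries are distinct if and only if the $x^{(i)}$ are distinct. So the strict $(k+1)$-multiple points of $F^+$ in this open set form the image of the strict $k$-multiple points of $F$ under the closed embedding
\[
X^k\to(X\times\mathbb C^q)^k\times Y,\qquad(x^{(i)})\mapsto\bigl((x^{(1)},0),\dots,(x^{(k)},0),F(x^{(1)})\bigr).
\]
Taking reduced closures, this embedding maps $D^k(F)$ isomorphically onto an open part of $D^{k+1}(F^+)$. Hence $D^{k+1}(F^+)$ is not $S_2$ at the image of $w$, and $F^+$ satisfies the hypotheses of the step with $k+1$ in place of $k$.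
\end{proof}

\begin{remark}\label{rem:scope}
Generators of $I_Q$ can be padded with zeros until $m\ge ke$, so Theorem~\ref{thm:A} gives a necessary condition: if $D^k(F)$ is Cohen--Macaulay, or just $S_2$, for all finite stable maps $F$, then $\Sigma_k(Q)$ is connected or empty for every $Q=S/I_Q$ with $\mathfrak m^{a+1}\subset I_Q\subset\mathfrak m^2$. Proposition~\ref{prop:Sigma} shows that this condition fails for every $k\ge9$. We do not claim that corank $5$ and $k=9$ are minimal. The cases covered neither by the known positive results (corank one, or $k=2$) nor by Theorems~\ref{thm:B} and~\ref{thm:C} are not decided here.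
\end{remark}

\begin{thebibliography}{9}

\bibitem{MN}
Mond and Nu\~no-Ballesteros,
\emph{Singularities of Mappings},
Springer, 2020.

\bibitem{NP}
J. J. Nu\~no-Ballesteros and G. Pe\~nafort-Sanchis,
\emph{Multiple point spaces of finite holomorphic maps},
arXiv:1509.04990 (2015).

\end{thebibliography}
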